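# The Quillen idempotent lifts to an $\mathbb E_4$-map at every prime, and to an $\mathbb E_5$-map at none

## 1. Even cells against even homotopy groups

Fix a prime $p$, let $v$ be the $p$-adic valuation, and let $R=\mathrm{MU}_{(p)}$ with its usual $\mathbb E_\infty$-structure. The Quillen idempotent $\epsilon\colon R\to R$ is the homotopy ring map that makes the universal formal group law $p$-typical; its image is $\mathrm{BP}$. Ryan Quinn and Qi Zhu ("Structured Real Snaith Equivalences", arXiv:2606.23309 (2026)) ask whether $\epsilon$ lifts to a map of $\mathbb E_4$-rings, and state that the question is open. The existence of *some* $\mathbb E_4$-ring idempotent with image $\mathrm{BP}$ does not settle this: Basterra–Mandell construct one (Quinn and Zhu cite it for $p=2$), but the question is about $\epsilon$ itself.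

The answer one would first guess is yes, for a reason that has nothing to do with $\epsilon$. We shall see that an $\mathbb E_4$-map $\mathrm{MU}\to R$ amounts to a pointed map $BU\langle 6\rangle\to B^4SL_1R$. The source has only even cells and the target has only even homotopy groups, so the obstruction groups vanish. On this reasoning *every* homotopy ring map $R\to R$ should lift to an $\mathbb E_4$-map. We set up the language and test this guess. The guess about $\epsilon$ will turn out right, but the reason is wrong.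

Let $L$ be the universal line bundle over $\mathbb{CP}^\infty$, let $x_{MU}\in \mathrm{MU}^2(\mathbb{CP}^\infty)$ be the universal coordinate, and let $\ell(z)=\sum_{i\ge 0}m_iz^{i+1}$ ($m_0=1$) be the logarithm of its formal group. A homotopy ring map $\varphi\colon \mathrm{MU}\to R$ is the same thing as a series $\varphi(x_{MU})=f(x_{MU})=x_{MU}+\cdots\in R^2(\mathbb{CP}^\infty)$. The coordinate $f(x_{MU})$ has logarithm $\ell_\varphi(z)=\sum\varphi(m_i)z^{i+1}$. Since a formal group over a torsion-free ring has only one normalized logarithm, $\ell_\varphi(f(z))=\ell(z)$.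

**Definition 1.1 (Quillen idempotent).** $\epsilon$ is the homotopy ring map with $\epsilon(m_i)=m_i$ if $i+1$ is a power of $p$ (including $1$) and $\epsilon(m_i)=0$ otherwise. So its series $f$ satisfies $\ell_\epsilon(f(z))=\ell(z)$ with $\ell_\epsilon(z)=\sum_{k\ge0}m_{p^k-1}z^{p^k}$.

For example, let $p=2$. Then $f+m_1f^2+m_3f^4+\cdots=z+m_1z^2+m_2z^3+m_3z^4+\cdots$. Comparing coefficients gives no $z^2$-term, $z^3$-coefficient $m_2$, and $z^4$-coefficient $f_4$ with $f_4+2m_1m_2+m_3=m_3$. Hence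
$$f(z)=z+m_2z^3-2m_1m_2z^4+\cdots\qquad(p=2). \tag{1.1}$$

The results are the following; Theorem C is stated in full once the condition $(*)$ is available, in Section 4.

**Theorem A.** For every prime $p$, $\epsilon$ lifts to an $\mathbb E_4$-map $\mathrm{MU}_{(p)}\to\mathrm{MU}_{(p)}$.

**Theorem B.** For no prime $p$ does $\epsilon$ lift to an $\mathbb E_5$-map.

Since $R$ is $p$-local, $\mathbb E_n$-maps $\mathrm{MU}_{(p)}\to R$ and $\mathrm{MU}\to R$ are the same thing. Maps out of $\mathrm{MU}$ are governed by Thom theory.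

**Input 1** (Ando–Blumberg–Gepner–Hopkins–Rezk; Chadwick–Mandell, *$E_n$ genera*; Antolín-Camarena–Barthel)**.** Let $T$ be an $\mathbb E_\infty$-ring with an $\mathbb E_\infty$-map $\iota\colon\mathrm{MU}\to T$, and $1\le n\le\infty$. Then $\mathbb E_n$-maps $\mathrm{MU}\to T$ correspond to $\mathbb E_n$-maps $G\colon BU\to GL_1T$ (direct sum structure on $BU$), by $G\mapsto(\mathrm{MU}\to\mathrm{MU}\wedge BU_+\xrightarrow{\iota\wedge G}T)$, where the first map is the Thom diagonal. On orientations the resulting map is $x_{MU}\mapsto\iota(x_{MU})\cdot G(L-1)$.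

As an infinite loop space $BU=\Omega^\infty\Sigma^2ku$, so $B^nBU=\Omega^\infty\Sigma^{n+2}ku$ and $B^{2m-2}BU=BU\langle2m\rangle$; in particular $B^2BU=BSU$ and $B^4BU=BU\langle6\rangle$. Let
$$s=s_n\colon\Sigma^n\mathbb{CP}^\infty\to\Sigma^nBU\to B^nBU,$$
where $\mathbb{CP}^\infty\to BU$ classifies $L-1$. An $\mathbb E_n$-map from the connected space $BU$ to $GL_1R$ lands in the unit component $SL_1R$ and is the same as a pointed map $B^nBU\to B^nSL_1R$. Write $G_R:=1+\tilde R^0(\mathbb{CP}^\infty)=[\mathbb{CP}^\infty,SL_1R]$. By Input 1, with $\iota$ the localization map: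

**(1.2)** $\varphi$ with series $f$ lifts to an $\mathbb E_n$-map if and only if $g_\varphi:=f(x_{MU})/x_{MU}\in G_R$ lies in the image of $s_n^*\colon[B^nBU,B^nSL_1R]\to[\Sigma^n\mathbb{CP}^\infty,B^nSL_1R]=G_R$.

By looping once, the image for $n+1$ is contained in the image for $n$. Every $g\in G_R$ is some $g_\varphi$: take $f(z)=z\,g(z)$.

**Lemma 1.2.** Let $n\ge2$ be even and suppose that $H_*(B^nBU;\mathbb Z)$ is free, of finite type and concentrated in even degrees. Put $Y=B^nSL_1R$ and $\mathcal A=[B^nBU,Y]$. Choose a CW structure on $B^nBU$ with only even cells, one for each basis element of homology, and let $\mathcal A^{\ge i}=\ker(\mathcal A\to[\mathrm{sk}_{2i+n-2},Y])$ for $i\ge1$.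
(i) Any family $a_i\in\mathcal A^{\ge i}$ has a sum in $\mathcal A$, and $s^*(\sum a_i)=\prod s^*(a_i)$.
(ii) The natural map $\mathcal A^{\ge i}\to\mathrm{Hom}(H_{2i+n}(B^nBU),\pi_{2i}R)$ is onto.
(iii) If $a\in\mathcal A^{\ge i}$ lies over $\omega$, then $s^*a\in1+(x_{MU}^i)$, and its coefficient of $x_{MU}^i$ is $\pm\omega(s_*\sigma^n\beta_i)$, where $\beta_i\in H_{2i}(\mathbb{CP}^\infty)$ is the standard generator.

*Proof.* $Y$ is an infinite loop space, so these sets are abelian groups. Its homotopy is even, with $\pi_{2i+n}Y=\pi_{2i}R$ for $i\ge1$. Hence $[\Sigma\,\mathrm{sk}_{2k},Y]=0$ and $[\bigvee S^{2k-1},Y]=0$, and the cofibre sequences of the skeleta give short exact sequences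
$$0\to\mathrm{Hom}(H_{2k}(B^nBU),\pi_{2k}Y)\to[\mathrm{sk}_{2k},Y]\to[\mathrm{sk}_{2k-2},Y]\to0 .$$
The $\lim^1$-term vanishes because $[\Sigma\,\mathrm{sk}_{2k},Y]=0$, so $\mathcal A=\lim_k[\mathrm{sk}_{2k},Y]$. This gives the sums in (i), and $\mathcal A\to[\mathrm{sk}_{2i+n},Y]$ is onto, which gives (ii). Take $s$ cellular; $\Sigma^n\mathbb{CP}^\infty$ has cells in dimensions $2i+n$, $i\ge1$, and its $(2i+n-2)$-skeleton is $\Sigma^n\mathbb{CP}^{i-1}$. So $s^*a$ is trivial on $\Sigma^n\mathbb{CP}^{i-1}$, i.e. lies in $1+(x_{MU}^i)$. On $\Sigma^n\mathbb{CP}^i$ it factors through the top cell $S^{2i+n}$, where it is $\omega(s_*\sigma^n\beta_i)$. This is (iii), and the product formula in (i) follows since $s^*(\sum_{i\ge k}a_i)\in1+(x_{MU}^k)$ for all $k$. $\square$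

We need the numbers $\langle c_m,s_*\sigma^n\beta_i\rangle$. Let $n=2r$ and let $t=c_1(L)$. The composite $\Sigma^{2r}\mathbb{CP}^\infty\to B^{2r}BU\to BU$ is, up to sign, the external product of the $r$-th power of the Bott class with $L-1$, so its Chern character is $\pm\sigma_{2r}(e^t-1)$. By Newton's formula $m!\,ch_m=\pm m\,c_m+$decomposables, and products vanish on suspensions, so there $c_m=\pm(m-1)!\,ch_m$. Hence
$$s^*c_{i+r}=\pm\frac{(i+r-1)!}{i!}\,\sigma_{2r}t^i,\qquad \langle c_{i+r},s_*\sigma^{2r}\beta_i\rangle=\pm\frac{(i+r-1)!}{i!}. \tag{1.3}$$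

**Test for $n=2$.** Here $H^*(BSU)=\mathbb Z[c_2,c_3,\dots]$, so Lemma 1.2 applies, and the number in (1.3) is $\pm1$. Given $g\in G_R$, suppose $a_j\in\mathcal A^{\ge j}$ for $j<i$ are found with $g\prod_{j<i}s^*(a_j)^{-1}=1+c\,x_{MU}^i+\cdots$. Taking $\omega=\pm c_{i+1}\otimes c$ gives $a_i\in\mathcal A^{\ge i}$ with $s^*a_i=1+c\,x_{MU}^i+\cdots$. Then $g=s^*(\sum a_i)$. So every homotopy ring map $\mathrm{MU}\to R$, and in particular $\epsilon$, lifts to an $\mathbb E_2$-map. The guess passes.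

**Test for $n=4$.** Now the number in (1.3) is $\pm(i+1)$. Maps into $B^4SL_1R$ exist in abundance, but using $c_{i+2}$ the coefficient of $x_{MU}^i$ can only be moved by multiples of $i+1$. The vanishing of obstruction groups gives maps out of $BU\langle6\rangle$; it does not give maps with *prescribed restriction* to $\Sigma^4\mathbb{CP}^\infty$. That is the point where the guess has no argument left. In Section 4 we shall see that it is false: if $c\in\pi_{4p-2}R$ is not divisible by $p$, the map with $g=1+c\,x_{MU}^{2p-1}$ does not even lift to $\mathbb E_3$. So we must determine the image of $s_4^*$ exactly, and then decide whether $g_\epsilon$ is in it.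

## 2. The $p$-adic $K$-theory of $\mathrm{MU}$ and its operation $\psi$

Conditions on $g\in G_R$ become visible after mapping $R$ to a $K(1)$-local ring, where units have a logarithm. We use three more published facts.

**Input 2** (Rezk, *The units of a ring spectrum and a logarithmic cohomology operation*, Thm 1.9)**.** Let $T$ be a $K(1)$-local $\mathbb E_\infty$-ring such that the torsion of $\pi_0L_{K(1)}S$ maps to $0$ in $\pi_0T$. There is a map of spectra $gl_1T\to T$ inducing $T^0(Z)^\times\to T^0(Z)$, $z\mapsto\frac1p\log\big(z^p/\psi(z)\big)$, for finite complexes $Z$, with $\psi$ as recalled below.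

**Input 3** (Hattori, Stong)**.** $\pi_*\mathrm{MU}\to KU_*\mathrm{MU}$ is injective mod $p$.

**Input 4** (Joachim, *Higher coherences for equivariant K-theory*; at the $H_\infty$ level, Bruner–May–McClure–Steinberger, Ch. VIII)**.** The Todd orientation $\mathrm{MU}\to\mathrm{MSpin}^c\to KU$ is $\mathbb E_\infty$; the power operations of $KU$ are given by tensor powers.

**Definition 2.1 (the rings $R'$ and $A$).** $R':=L_{K(1)}(KU\wedge\mathrm{MU})=(KU\wedge\mathrm{MU})^\wedge_p$ (a $KU$-module is $KU$-local, so $p$-completion suffices). Let $u\in\pi_2KU$ be the Bott class and $A:=\pi_0R'$.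

As $KU_*\mathrm{MU}$ is polynomial over $KU_*$, it is torsion-free; so $\pi_*R'=A[u^{\pm1}]$, $A$ is the $p$-completion of a polynomial ring over $\mathbb Z$, it is torsion-free and $p$-complete, and $A/p$ is a polynomial ring over $\mathbb F_p$. The torsion hypothesis of Input 2 holds for $R'$.

Put $x:=1-L$; then $R'^0(\mathbb{CP}^\infty)=A[[x]]$. The Todd orientation sends $x_{MU}$ to one of $\pm u^{-1}(1-L^{\pm1})$. Composing with complex conjugation of $KU$ (an $\mathbb E_\infty$-map) and replacing $u$ by $-u$ if necessary, we assume that it is $u^{-1}x$. Let $j_1\colon\mathrm{MU}\to KU\wedge\mathrm{MU}\to R'$ be the right factor and $j_2\colon\mathrm{MU}\to KU\to R'$; both are $\mathbb E_\infty$. Put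
$$b(x):=u\,j_1(x_{MU})=x+b_1x^2+b_2x^3+\cdots .$$
Then $A$ is the $p$-completion of $\mathbb Z[b_1,b_2,\dots]$. The map $R\to R'$ is the one induced by $j_1$. We set $u=1$ to identify $\pi_{2i}R'=A$.

By Input 3, $R_{2i}/p\to A/p$ is injective. The group $R_{2i}$ is a finitely generated free $\mathbb Z_{(p)}$-module, so a nonzero element is $p^ka'$ with $a'\notin pR_{2i}$; then $a'$ has nonzero image mod $p$, and since $A$ is torsion-free $R_{2i}\to A$ is injective. If $a\in R_{2i}\cap p^eA$ with $e\ge1$, then $a=pa'$ with $a'\in R_{2i}\cap p^{e-1}A$. By induction,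
$$\pi_{2i}R\cap p^eA=p^e\pi_{2i}R. \tag{2.1}$$

**Definition 2.2 (numerical polynomials).** $\mathrm{Num}=\{g\in\mathbb Q[w]:g(\mathbb Z)\subset\mathbb Z\}$, with $\mathbb Z$-basis $\binom wk$, and $\mathrm{Num}_0=\{g\in\mathrm{Num}:g(0)=0\}$. A subscript $(p)$ means $\otimes\mathbb Z_{(p)}$. For instance $\binom w2\in\mathrm{Num}_0$, though $\binom w2\notin\mathbb Z[w]$.

Send $\beta\in K_0(\mathbb{CP}^\infty)$ to the function $n\mapsto\langle L^n,\beta\rangle$. If $\beta_k$ is dual to $x^k$, then $\langle L^n,\beta_k\rangle=\langle(1-x)^n,\beta_k\rangle=(-1)^k\binom nk$. So $K_0(\mathbb{CP}^\infty)=\mathrm{Num}$, $\tilde K_0(\mathbb{CP}^\infty)=\mathrm{Num}_0$, the basis dual to $(x^k)$ is $\big((-1)^k\binom wk\big)$, and $A[[x]]=\mathrm{Hom}(\mathrm{Num},A)$. Moreover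
$$\Big\langle L\frac{d}{dL}\mu,g\Big\rangle=\langle\mu,wg\rangle,\qquad L\frac{d}{dL}=-(1-x)\frac d{dx}. \tag{2.2}$$
For $\mu=L^n$, $n\ge0$, both sides are $n\,g(n)$; the $L^n$ span $A[x]$ over $A$, and both sides are $A$-linear and $x$-adically continuous in $\mu$.

**Definition 2.3 (the operation $\psi$).** Let $P\colon R'^0(Z)\to R'^0(Z\times B\Sigma_p)$ be the power operation. Collapse and transfer give $L_{K(1)}\Sigma^\infty_+B\Sigma_p\simeq L_{K(1)}(S\vee S)$, so $R'^0(Z\times B\Sigma_p)$ is free over $R'^0(Z)$ on $1$ and $\mathrm{tr}(1)$. Then $\psi(a)$ is the image of $P(a)$ under the $R'^0(Z)$-linear functional with $1\mapsto1$, $\mathrm{tr}(1)\mapsto0$.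

We need only $Z=\mathrm{pt}$ and $Z=\mathbb{CP}^n$. Let $\chi$ be a generating character of $C_p$. Then $R'^0(BC_p)=A[[1-\chi]]/(1-\chi^p)=A[\chi]/(\chi^p-1)$, because $1-(1-t)^p\equiv t^p$ mod $p$ up to sign and $A$ is $p$-complete; likewise $R'^0(Z\times BC_p)=R'^0(Z)[\chi]/(\chi^p-1)$. Put $\zeta=\zeta_p$. The double coset formula gives $\mathrm{tr}(1)|_{BC_p}=(p-1)!\sum_j\chi^j$, which dies under $\chi\mapsto\zeta$. The functional of Definition 2.3 and "restrict to $BC_p$, then $\chi\mapsto\zeta$" are both $R'^0(Z)$-linear and agree on $1$ and $\mathrm{tr}(1)$. So $\psi(a)$ *is the image of $P(a)|_{Z\times BC_p}$ under $\chi\mapsto\zeta$*, inside $R'^0(Z)[\zeta]$. We draw three consequences.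

First, $\psi$ is a ring homomorphism. It is multiplicative because $P$ is. And $P(a+b)-P(a)-P(b)$ is a sum of transfers from $\Sigma_i\times\Sigma_{p-i}$, $0<i<p$; restricted to $C_p$ these become transfers from the trivial group, i.e. multiples of $\sum_j\chi^j$, which die.

Second, $\psi(a)\equiv a^p$ mod $p$ for $a\in A$. Modulo $\pi:=1-\zeta$ the evaluations $\chi\mapsto\zeta$ and $\chi\mapsto1$ agree, the latter gives $a^p$, and $A\cap\pi A[\zeta]=pA$.

Third, $\psi(L)=L^p$, because $P(L)=L^{\otimes p}$ and the permutation action on the $p$-th tensor power of a line bundle is trivial. So on $A[[x]]=\lim_nR'^0(\mathbb{CP}^n)$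
$$\psi\Big(\sum a_ix^i\Big)=\sum\psi(a_i)X^i,\qquad X:=\psi(x)=1-L^p. \tag{2.3}$$
For $p=2$ this is $X=2x-x^2$. In general $X\equiv x^p$ mod $p$ (for $p=2$ because $-1\equiv1$), so $\psi(F)\equiv F^p$ mod $p$ for all $F\in A[[x]]$. Input 2 for all $\mathbb{CP}^n$ gives its formula for $\mathbb{CP}^\infty$ by passing to the limit.

**Definition 2.4.** For $g\in G_R$, with image again denoted $g\in1+xA[[x]]$, put $\nu_g:=\frac1p\log\big(g^p/\psi(g)\big)\in A[[x]]$.

This is integral since $g^p/\psi(g)\in1+pA[[x]]$ and $p^{k-1}/k\in\mathbb Z_{(p)}$. The map $g\mapsto\nu_g$ is a homomorphism, and $\nu_g$ has zero constant term. We also regard $\nu_g$ as a functional $\mathrm{Num}\otimes\mathbb Q\to A[1/p]$.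

## 3. What an $\mathbb E_{2m-1}$-lift forces on the logarithm of $g$

Let $\mathrm{Num}^m_{0,(p)}$ be the $\mathbb Z_{(p)}$-span of $m$-fold products of elements of $\mathrm{Num}_0$, and let
$$\mathcal N_m:=\{h\in\mathbb Q[w]:h(0)=0,\ w^{m-1}h\in\mathrm{Num}^m_{0,(p)}\}.$$
Elements of $\mathcal N_m$ need not be integer-valued, so integrality of $\nu_g$ on $\mathcal N_m$ is a real restriction; Section 4 has an example.

**Proposition 3.1.** Let $m\ge2$ and suppose that $g$ is in the image of $s^*\colon[B^{2m-1}BU,B^{2m-1}SL_1R]\to G_R$. Then $\langle\nu_g,h\rangle\in A$ for all $h\in\mathcal N_m$.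

*Proof.* **Step 1.** *We turn the lift into a primitive class on $Y:=BU\langle2m\rangle$.* Note that $B^{2m-1}BU=BY$. Compose a preimage of $g$ with $B^{2m-1}SL_1R\to B^{2m-1}SL_1R'\to\Omega^\infty\Sigma^{2m-1}R'$, where the second map comes from Input 2. The result is $V\in R'^{2m-1}(BY)$ with $s^*V=\nu_g$. Let $V'\in\tilde R'^{2m-2}(Y)$ be the pullback of $V$ along $\mathrm{ev}\colon\Sigma Y\to BY$. In the group $[\Sigma(Y\times Y),BY]=[Y\times Y,\Omega BY]$, the map $\mathrm{ev}\circ\Sigma(\mathrm{mult})$ is the sum of the two maps $\mathrm{ev}\circ\Sigma\mathrm{pr}_i$. Hence $V'$ is primitive. As $R'$ is a $KU$-algebra, $V'$ defines $\langle V',-\rangle\colon K_0(Y)\to A$ (with $u=1$). By primitivity it kills products of two elements of $\tilde K_0(Y)$.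

**Step 2.** *We show that $\langle V',y\rangle$ depends only on a polynomial $F_y$ attached to $y$.* Let $\rho\in\widetilde{KU}{}^0(Y)$ be the tautological class. For $y\in\tilde K_0(Y)_{(p)}$ put
$$F_y(n)=\langle\psi^n\rho,y\rangle=\sum_jn^j\langle ch_j\rho,y\rangle\qquad(n\ge1),$$
a finite sum. If $F_y=0$, then $\langle ch_j\rho,y\rangle=0$ for all $j$. Now $\tilde K_0(Y)\otimes\mathbb Q\cong\tilde H_{ev}(Y;\mathbb Q)$ multiplicatively, and $H_*(Y;\mathbb Q)$ is polynomial on one spherical generator in each degree $2j\ge2m$, on which $ch_j\rho\ne0$. The $ch_j\rho$ are primitive, so they vanish on products. Hence $y$ is rationally decomposable. Clearing denominators, and multiplying further to kill torsion, some nonzero integer multiple of $y$ is a $\mathbb Z_{(p)}$-combination of products of two elements of $\tilde K_0(Y)$. As $A$ is torsion-free,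
$$F_y=0\ \Longrightarrow\ \langle V',y\rangle=0. \tag{3.1}$$

**Step 3.** *We realize every element of $\mathrm{Num}^m_{0,(p)}$ as some $F_y$.* The class $\prod_{i=1}^m(1-L_i)\in\tilde K^0((\mathbb{CP}^\infty)^{\wedge m})$ lifts to a map to $Y$, because the smash product is $(2m-1)$-connected and $Y\to BU$ is the fibre of a map to a space with homotopy only in degrees $<2m$. Let $y$ be the pushforward of $g_1\otimes\cdots\otimes g_m\in\mathrm{Num}_0^{\otimes m}$. Then
$$F_y(n)=\prod_i\langle1-L^n,g_i\rangle=(-1)^m\prod_ig_i(n),$$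
since $g_i(0)=0$. As $F_y$ is additive in $y$, the claim follows.

**Step 4.** *We compute $F$ on the classes coming from $\Sigma^{2m-2}\mathbb{CP}^\infty$.* For $h_0\in\mathrm{Num}_{0,(p)}$ let $z=u^{-(m-1)}s_*(\sigma^{2m-2}h_0)\in\tilde K_0(Y)_{(p)}$. The composite $\Sigma^{2m-2}\mathbb{CP}^\infty\to Y\to BU$ is, up to sign, the Bott class to the power $m-1$ times $L-1$. On it $\psi^n$ gives $n^{m-1}$ times (Bott class)$^{m-1}(L^n-1)$. So $F_z(n)=\pm n^{m-1}h_0(n)$, with a sign depending only on $m$. Also $\langle V',z\rangle=\langle\nu_g,h_0\rangle$, since $V'$ restricts to the class of $s^*V=\nu_g$.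

**Step 5.** *We conclude.* Given $h\in\mathcal N_m$, choose $k$ with $h_0=p^kh\in\mathrm{Num}_{0,(p)}$, and by Step 3 choose $y$ with $F_y=\pm w^{m-1}h$, with the sign of Step 4. Then $F_{z-p^ky}=0$. By (3.1), $p^k\langle\nu_g,h\rangle=\langle\nu_g,h_0\rangle=\langle V',z\rangle=p^k\langle V',y\rangle\in p^kA$. $\square$

## 4. Integrality on $\mathcal N_2$ is exactness: the condition $(*)$

We now rewrite the case $m=2$ as a statement about the series $\nu_g$.

**Definition 4.1.** An element $g\in G_R$ satisfies $(*)$ if there are $\mu\in A[[x]]$ and $C\in A$ with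
$$(*)\qquad\nu_g=L\frac{d\mu}{dL}+C .$$

As $g\mapsto\nu_g$ is a homomorphism, the elements satisfying $(*)$ form a subgroup. In coefficients: write $\nu_g=\sum_{i\ge1}\nu_ix^i$ and $\mu=\sum\mu_jx^j$. By (2.2), $(*)$ says $\mu'=(C-\nu_g)/(1-x)$, that is
$$j\mu_j=C-\nu_1-\cdots-\nu_{j-1}\quad\text{for all }j\ge1. \tag{4.1}$$
So $(*)$ asks for one constant $C$ congruent to $\nu_1+\cdots+\nu_{j-1}$ modulo $j$ for every $j$.

**Theorem C.** For a homotopy ring map $\varphi\colon\mathrm{MU}_{(p)}\to\mathrm{MU}_{(p)}$ the following are equivalent: it lifts to an $\mathbb E_3$-map; it lifts to an $\mathbb E_4$-map; condition $(*)$ holds for $g_\varphi=\varphi(x_{MU})/x_{MU}$.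

**Lemma 4.2.** $\mathrm{Num}^2_{0,(p)}=M:=\{G\in\mathrm{Num}_{(p)}:w^2\mid G\}$.

*Proof.* The inclusion $\subset$ is clear. Let $G=\sum_{j=1}^kc_j\binom wj\in M$ have degree $k\ge2$. The coefficient of $\binom wk$ in $\binom wa\binom w{k-a}$ is $\binom ka$. The greatest common divisor of the $\binom ka$ with $0<a<k$ is, up to $p$-local units, $p$ if $k$ is a power of $p$ and $1$ otherwise. If $k=p^e$, then $0=G'(0)=\sum_j(-1)^{j-1}c_j/j$, and $v(j)\le e-1$ for $j<k$, so $c_k/k\in p^{-(e-1)}\mathbb Z_{(p)}$ and $p\mid c_k$. In all cases, subtracting an element of $\mathrm{Num}^2_{0,(p)}\subset M$ lowers the degree. There is no nonzero $G\in M$ of degree $<2$. $\square$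

**Lemma 4.3.** If $\langle\nu_g,h\rangle\in A$ for all $h\in\mathcal N_2$, then $(*)$ holds.

*Proof.* By Lemma 4.2, multiplication by $w$ is an isomorphism $\mathcal N_2\cong M$. So $G\mapsto\langle\nu_g,G/w\rangle$ is a functional $M\to A$; we extend it to $\mathrm{Num}_{(p)}$. The quotient $\mathrm{Num}_{(p)}/M$ is the image of $G\mapsto(G(0),G'(0))$, which is $\mathbb Z_{(p)}\oplus\mathbb Q$ because $\binom wk'(0)=\pm1/k$. And $\mathrm{Ext}^1_{\mathbb Z_{(p)}}(\mathbb Q,A)=\lim^1(A\xleftarrow pA\xleftarrow p\cdots)=0$, since $\beta_i-p\beta_{i+1}=\alpha_i$ is solved by $\beta_i=\sum_kp^k\alpha_{i+k}$. So the functional extends to $\mu\colon\mathrm{Num}_{(p)}\to A$, i.e. $\mu\in A[[x]]$. For $h\in\mathrm{Num}_0$ we have $wh\in M$ and $\langle\mu,wh\rangle=\langle\nu_g,h\rangle$. By (2.2), $\nu_g-L\,d\mu/dL$ kills $\mathrm{Num}_0$, hence is a constant $C\in A$. $\square$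

With Proposition 3.1 for $m=2$ we have shown that an $\mathbb E_3$-lift implies $(*)$. For $i\ge1$ put
$$e_i:=k-1\ \text{ if }i+1=p^k\ (k\ge1),\qquad e_i:=v(i+1)\ \text{ otherwise.}$$

**Lemma 4.4.** If $g$ satisfies $(*)$ and its image in $A[[x]]$ is $1+cx^i+O(x^{i+1})$ with $i\ge1$, then $c\in p^{e_i}A$.

*Proof.* As $X=px+\cdots$, we have $\nu_g=ex^i+O(x^{i+1})$ with $e=c-p^{i-1}\psi(c)$. By (4.1), $C=j\mu_j$ for $1\le j\le i$ and $(i+1)\mu_{i+1}=C-e$. If $i+1$ is not a power of $p$, then $p^{v(i+1)}\le i$, so $C\in p^{e_i}A$ and $e\in p^{e_i}A$. If $i+1=p^k$, then $p^{k-1}\le i$ gives $C\in p^{k-1}A$, hence $e\in p^{k-1}A$. If $i\ge2$, iterating $c=e+p^{i-1}\psi(c)$ gives $c=\sum_{n\ge0}p^{n(i-1)}\psi^n(e)\in p^{e_i}A$. If $i=1$, then $e_1=0$. $\square$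

**The first guess fails.** Let $i=2p-1$. Then $e_i=1$: for $p$ odd, $2p$ is not a power of $p$ and $v(2p)=1$; for $p=2$, $i+1=2^2$. Take $c\in\pi_{4p-2}R\setminus p\,\pi_{4p-2}R$. By (2.1) $c\notin pA$, so by Lemma 4.4 the element $g=1+c\,x_{MU}^{2p-1}$ violates $(*)$. The corresponding homotopy ring map does not lift to $\mathbb E_3$.

**The first condition at $p=2$, by hand.** Let $p=2$ and $h=\frac12\big(\binom w3-\binom w2\big)$. Then $h(2)=-\frac12$, but $wh=2\binom w4-\binom w2$ is integer-valued and divisible by $w^2$. So $h\in\mathcal N_2$, and $\langle\nu_g,h\rangle=-\frac12(\nu_2+\nu_3)$. Proposition 3.1 thus demands $\nu_2+\nu_3\in2A$; (4.1) for $j=2,4$ gives the same. We test $\epsilon$. From (1.1), $g_\epsilon=1+m_2x_{MU}^2-2m_1m_2x_{MU}^3+\cdots$. Comparing coefficients in $\ell(b(x))=-\log(1-x)$ (see Section 7) gives $m_1=\frac12-b_1$ and $m_2=\frac13-b_2-b_1+2b_1^2\in A$. Substituting $x_{MU}=x+b_1x^2+\cdots$,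
$$\log g_\epsilon=m_2x^2+(2b_1-2m_1)m_2x^3+\cdots=m_2x^2+(4b_1-1)m_2x^3+\cdots.$$
The coefficients of $x^2,x^3$ in $\frac12\psi(\log g_\epsilon)$ lie in $2A$, because $X^2=4x^2-4x^3+\cdots$ and $X^3=8x^3+\cdots$. So $\nu_2+\nu_3\equiv m_2-m_2=0$ mod $2$. The idempotent passes its first test, although a general map does not. To go on we need to know that $(*)$ is also sufficient, and then a way to see all coefficients at once.

## 5. Divisible classes in $H^*(BU\langle6\rangle)$ and the proof of Theorem C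

The number $\pm(i+1)$ of Section 1 is sometimes worse than the bound $p^{e_i}$ of Lemma 4.4, namely when $i+1$ is a power of $p$. We show that in this case a cohomology class of $BU\langle 6\rangle$ can be divided by $p$.

**Lemma 5.1.** $H_*(BU\langle6\rangle;\mathbb Z)$ is free, of finite type, concentrated in even degrees.

*Proof* (well known; cf. Ando–Hopkins–Strickland, Invent. Math. 2001). The space is simply connected with finitely generated homotopy groups, so finite type holds. By universal coefficients it suffices that $H_*(-;\mathbb F_l)$ is even for every prime $l$. Write $W=B(BSU)=\Omega^\infty\Sigma^5ku$, so that $BU\langle6\rangle=BW$.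

**Step 1.** *$H_*(BSU;\mathbb F_l)$ is polynomial.* As $H^*(BSU)=H^*(BU)/(c_1)$, it is a sub-Hopf algebra of the polynomial algebra $H_*(BU;\mathbb F_l)$, hence a domain. By Borel's theorem it is polynomial on even generators.

**Step 2.** *$H_*(W;\mathbb F_l)$ is exterior on odd classes.* The bar spectral sequence $\mathrm{Tor}^{H_*(BSU)}(\mathbb F_l,\mathbb F_l)\Rightarrow H_*(W)$ is one of Hopf algebras. Its $E^2$ is exterior on classes of filtration $1$ and odd total degree, which are primitive for filtration reasons. Differentials vanish on filtration $1$, so it collapses. Let $z_i\in H_*(W)$ be lifts of the generators; we take them to be homology suspensions, hence primitive. If $l$ is odd, $z_i^2=0$ by graded commutativity. If $l=2$, then $z_i^2$ is primitive of even degree. The symbol in $E^\infty$ of a nonzero primitive is a nonzero primitive of $E^\infty=\Lambda(\bar z_i)$. Since $\Delta\bar z_I=\sum_{J\subset I}\bar z_J\otimes\bar z_{I\setminus J}$, the primitives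 of $E^\infty$ are spanned by the $\bar z_i$, of odd degree. Hence $z_i^2=0$. In all cases $H_*(W;\mathbb F_l)=\Lambda(z_i)$ with $|z_i|$ odd.

**Step 3.** *$H_*(BW;\mathbb F_l)$ is even.* The bar spectral sequence has $E^2$ a divided power algebra on classes of even total degree. It is concentrated in even total degrees and collapses. $\square$

**Lemma 5.2.** For $i\ge1$ there is $v_i\in H^{2i+4}(BU\langle6\rangle;\mathbb Z_{(p)})$ such that $\langle v_i,s_*\sigma^4\beta_i\rangle$ has $p$-adic valuation $e_i$.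

*Proof.* By (1.3) with $r=2$, $\langle c_{i+2},s_*\sigma^4\beta_i\rangle=\pm(i+1)$. This suffices if $i+1$ is not a power of $p$. Let $i+1=p^k$, $k\ge1$. In $H^*(BU;\mathbb F_p)$ put $\theta=P^{p^{k-1}}\cdots P^pP^1c_2$, with $P^j=Sq^{2j}$ if $p=2$; its degree is $4+2(p^k-1)=2(p^k+1)$. Restrict along $\Sigma^2\mathbb{CP}^\infty\to BU$. Decomposables vanish, and $c_m\mapsto\pm\sigma_2t^{m-1}$ by (1.3) with $r=1$. As $P^{p^{k-1}}\cdots P^1$ takes $t$ to $t^{p^k}$, we get $\theta=\pm c_{p^k+1}+$decomposables. Lift it to a class $\Theta=\pm c_{p^k+1}+$decomposables in $H^*(BU;\mathbb Z_{(p)})$. Since $c_2$ restricts to $0$ on $BU\langle6\rangle$, so does $\theta$; hence $\Theta|_{BU\langle6\rangle}=pv_i$ for some $v_i$. As $p^k+1=i+2$ and decomposables vanish on suspensions, $\langle v_i,s_*\sigma^4\beta_i\rangle=\pm(i+1)/p=\pm p^{k-1}$. $\square$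

**Proposition 5.3.** If $g\in G_R$ satisfies $(*)$, then $g\in s^*[BU\langle6\rangle,B^4SL_1R]$.

*Proof.* By Lemma 5.1 we may use Lemma 1.2 with $n=4$. Taking $\omega=v_i\otimes a$, $a\in\pi_{2i}R$, Lemma 5.2 shows that every element of $p^{e_i}\pi_{2i}R$ is the coefficient of $x_{MU}^i$ of some element of $s^*\mathcal A^{\ge i}$.

All elements of $s^*\mathcal A$ satisfy $(*)$: the image for $n=4$ is contained in the image for $n=3$, and Proposition 3.1 ($m=2$) and Lemma 4.3 apply. Let $g$ satisfy $(*)$ and suppose that $a_j\in\mathcal A^{\ge j}$, $1\le j<i$, are given with $g\prod_{j<i}s^*(a_j)^{-1}=1+c\,x_{MU}^i+\cdots$. This element satisfies $(*)$, by the subgroup property, and its image in $A[[x]]$ is $1+cx^i+\cdots$. So $c\in p^{e_i}A$ by Lemma 4.4, and $c\in p^{e_i}\pi_{2i}R$ by (2.1). Hence there is $a_i\in\mathcal A^{\ge i}$ with $s^*a_i=1+c\,x_{MU}^i+\cdots$, and the construction continues. With $a=\sum a_i$ we get $s^*a=g$. $\square$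

*Proof of Theorem C.* $\mathbb E_4\Rightarrow\mathbb E_3$ is trivial. $\mathbb E_3\Rightarrow(*)$ is Proposition 3.1 ($m=2$) with Lemma 4.3. $(*)\Rightarrow\mathbb E_4$ is Proposition 5.3 with (1.2). $\square$

For Theorem A it remains to prove $(*)$ for $g_\epsilon$.

## 6. Norms and traces for $L\mapsto\zeta L$

The operator $L\,d/dL$ is diagonal in powers of $L$, and it is invertible on those whose exponent is prime to $p$. This suggests decomposing $A[[x]]$ over the subring of series in $L^p$, i.e. in $X$. In this section, up to Proposition 6.2, and again in Section 8, $A$ is any $p$-complete torsion-free commutative ring; $L=1-x$, $X=1-L^p$, $\zeta=\zeta_p$, $\pi=1-\zeta$, $A[\zeta]=A\otimes\mathbb Z_p[\zeta]$.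

$A[[x]]$ *is free over $A[[X]]$ with basis $1,L,\dots,L^{p-1}$*. This holds mod $p$, as $X\equiv x^p$, and hence it holds, since both sides are $p$-complete and torsion-free.

**Definition 6.1.** Let $\sigma_j\colon L\mapsto\zeta^jL$ on $A[\zeta][[x]]$, i.e. $x\mapsto1-\zeta^j+\zeta^jx$; this converges because $A[\zeta]$ is $\pi$-adically complete. Put $N(F)=\prod_{j=0}^{p-1}\sigma_jF$ and $\mathrm{Tr}F=\sum_{j=0}^{p-1}\sigma_jF$.

For $F\in A[[x]]$ these, and all elementary symmetric functions of the $\sigma_jF$, lie in $A[[X]]$. Indeed, write such a function as $\sum_{i<p}G_iL^i$ with $G_i\in A[\zeta][[X]]$; invariance under $\sigma_1$ gives $(1-\zeta^i)G_i=0$, so $G_i=0$ for $0<i<p$. The Galois group of $\mathbb Q_p(\zeta)$ permutes the $\sigma_jF$, and the Galois invariants of $A\otimes\mathbb Z_p[\zeta]$ are $A$. Also $\mathrm{Tr}(L^i)=0$ for $0<i<p$, so $\mathrm{Tr}(\sum_{i<p}\beta_iL^i)=p\beta_0$ for $\beta_i\in A[[X]]$. For example $N(x)=\prod_j(1-\zeta^jL)=1-L^p=X$;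 for $p=2$, $\sigma_1x=2-x$, $N(x)=2x-x^2$ and $\mathrm{Tr}(x)=2$.

Congruences mod $\pi$ between elements of $A[[x]]$ hold mod $p$, and $pA[[x]]\cap A[[X]]=pA[[X]]$. Since $\sigma_jF\equiv F$ mod $\pi$,
$$N(F)\equiv F^p\pmod p,\qquad\prod_j(1-\sigma_j(F)T)\equiv1-F^pT^p\pmod\pi. \tag{6.1}$$

Let $\lambda(x)=-\log(1-x)$ and $D=-L\frac d{dL}=(1-x)\frac d{dx}$, so $D\lambda=1$. Let $y:=\lambda(X)=-\log(L^p)=p\lambda(x)$, and for series in $X$ write $\dot F=\frac{dF}{dy}:=(1-X)\frac{dF}{dX}$. On series in $X$ we have $D=p\frac d{dy}$, because $\frac{dX}{dx}=p(1-x)^{p-1}$. $D$ commutes with all $\sigma_j$ and with $\mathrm{Tr}$.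

Now let $A=\pi_0R'$ again. For $g\in G_R$ we have $N(g)\equiv g^p\equiv\psi(g)$ mod $p$, so $\log(N(g)/\psi(g))\in pA[[X]]$.

**Proposition 6.2.** Let $g\in G_R$, and let $a_0$ be the $L^0$-component of $\nu_g$ in the basis $1,\dots,L^{p-1}$. Then $a_0=\frac1p\log\big(N(g)/\psi(g)\big)$. If $\log\big(N(g)/\psi(g)\big)=p^2\,\dot W_0$ for some $W_0\in A[[X]]$, then $g$ satisfies $(*)$ with $C=0$.

*Proof.* **Step 1.** *We compute $a_0=\frac1p\mathrm{Tr}\,\nu_g$.* The $\sigma_j$ are $p$-adically continuous ring maps, $\psi(g)\in A[[X]]$ is fixed by them, and $g^p/\psi(g)\in1+pA[[x]]$. Hence $\mathrm{Tr}\,\nu_g=\frac1p\log\big(N(g)^p/\psi(g)^p\big)=\log\big(N(g)/\psi(g)\big)$.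

**Step 2.** *The components along $L^i$ with $0<i<p$ are harmless.* Write $\nu_g=\sum_{i<p}a_iL^i$ with $a_i\in A[[X]]$. For $a\in A[[X]]$,
$$L\frac d{dL}(aL^i)=\Big(ia-p(1-X)\frac{da}{dX}\Big)L^i .$$
As $i$ is a unit and $A$ is $p$-complete, $i-p(1-X)\frac d{dX}$ is invertible on $A[[X]]$ by a geometric series. So $a_iL^i\in L\frac d{dL}A[[x]]$.

**Step 3.** *The component $a_0$.* On $A[[X]]$ we have $L\frac d{dL}=-p\frac d{dy}$. If $\log(N(g)/\psi(g))=p^2\dot W_0$, then $a_0=p\,\dot W_0=L\frac d{dL}(-W_0)$. $\square$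

To use this for $g_\epsilon$ we must know $\psi$ on $b$. Its coefficients $b_i$ are not in $KU$, so this needs an argument.

**Lemma 6.3.** There is $r\in1+pA$ with $N(b)=r\,\psi(b)$.

*Proof.* Apply Input 1 with $n=\infty$, $T=R'$, $\iota=j_2$ to the $\mathbb E_\infty$-map $j_1$. The ratios $t_V$ of the two Thom classes define an $\mathbb E_\infty$-map $BU\to GL_1R'$ with $t_{L-1}=b(x)/x=:\vartheta(L)$. Since this map is $\mathbb E_\infty$, $P(t_V)=t_{V\otimes\Pi}$, where $\Pi$ is the permutation representation; $\Pi|_{C_p}=\sum_j\chi^j$. For $V=L-1$ we have $V\otimes\Pi=\sum_j\big((L\chi^j-1)-(\chi^j-1)\big)$ over $BC_p$. So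
$$P(\vartheta)|_{BC_p}=\prod_j\vartheta(L\chi^j)/\vartheta(\chi^j),\qquad \psi(\vartheta)=N(\vartheta)/r,\quad r:=\prod_j\vartheta(\zeta^j).$$
Here $\vartheta(\zeta^j)$ is the value of $b(x)/x=1+b_1x+\cdots$ at $x=1-\zeta^j$. So $r\in A$ by Galois invariance, $r\equiv1$ mod $\pi$, and $r\equiv1$ mod $p$. Multiply by $\psi(x)=X=N(x)$. $\square$

## 7. Two logarithms to compare, and why first order is not enough

Let $A$ be $p$-complete and torsion-free, and $c(x)\in x+x^2A[[x]]$. Define $\ell_c\in A[1/p][[z]]$ by $\ell_c(c(x))=\lambda(x)$. Put $S=S_c:=N(c)\in A[[X]]$. It is $X$ times a unit of $A[[X]]$: $N(c)=X\,N(c/x)$, and the constant term of $N(c/x)$ is the product of the values of $c/x$ at $1-\zeta^j$, which is $\equiv1$ mod $p$. So $A[[X]]=A[[S]]$. Define $\Phi_c\in A[1/p][[S]]$ by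
$$\Phi_c(S_c)=y .$$
For $c=x$ we get $\ell_x(z)=-\log(1-z)$, $S_x=X$ and $\Phi_x(S)=-\log(1-S)$.

Now let $A=\pi_0R'$ and $u=1$. The formal group of $j_1$ has logarithm $\ell$ with respect to the coordinate $b$, and its normalized additive coordinate is $-\log L=\lambda(x)$. So $\ell(b(x))=\lambda(x)$, i.e. $\ell=\ell_b$. Let $h:=u\,f(x_{MU})\in x+x^2A[[x]]$ with $f$ the series of $\epsilon$. Then $\ell_\epsilon(h)=\ell(b)=\lambda$, so $\ell_h=\ell_\epsilon$, and $g_\epsilon=h/b$.

For $F=\sum_{m\ge1}F_mS^m$ let $F_\epsilon:=\sum_kF_{p^k}S^{p^k}$. For instance $\big(-\log(1-S)\big)_\epsilon=\sum_kS^{p^k}/p^k$. This truncation commutes with $S\frac d{dS}$, with applying $\psi$ to coefficients, and with rescaling of $S$. By definition $\ell_\epsilon=(\ell)_\epsilon$.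

Extend $\psi$ to $A[1/p][[x]]\to A[1/p][[X]]$, $\sum a_ix^i\mapsto\sum\psi(a_i)X^i$, and write $\psi\ell$ for $\ell$ with $\psi$ applied to its coefficients. Applying $\psi$ to $\ell(b)=\lambda$ and using Lemma 6.3, $(\psi\ell)(\psi(b))=\lambda(X)=y=\Phi_b(N(b))=\Phi_b(r\psi(b))$. As $\psi(b)=X+\cdots$, this gives $(\psi\ell)(z)=\Phi_b(rz)$ as series. Truncating, $(\psi\ell_\epsilon)(z)=(\Phi_b)_\epsilon(rz)$. Applying $\psi$ to $\ell_\epsilon(h)=\lambda$ then yields, with $S_1:=r\,\psi(h)$ and $S_2:=N(h)$,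
$$(\Phi_b)_\epsilon(S_1)=y=\Phi_h(S_2). \tag{7.1}$$
Both $S_1,S_2$ are $X$ times units of $A[[X]]$, and $S_2\equiv h^p\equiv\psi(h)\equiv S_1$ mod $p$. So $S_2=S_1(1+pa)$ with $a\in A[[X]]$. Put $q:=\log(S_2/S_1)\in pA[[X]]$. Since
$$\frac{N(g_\epsilon)}{\psi(g_\epsilon)}=\frac{N(h)/\psi(h)}{N(b)/\psi(b)}=\frac{rS_2/S_1}{r}=\frac{S_2}{S_1},\qquad\text{we have}\quad\log\frac{N(g_\epsilon)}{\psi(g_\epsilon)}=q. \tag{7.2}$$
By Proposition 6.2 *we need $q=p^2\,\dot W_0$ with $W_0\in A[[X]]$.*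

Differentiating $\Phi_h(S_2)=\lambda(X)$ gives $\Phi_h'(S_2)\frac{dS_2}{dX}=\frac1{1-X}$. Hence
$$\Phi_h'\in A[[S]]\ \text{ with unit constant term},\qquad\dot S_2=1/\Phi_h'(S_2). \tag{7.3}$$

**The first attempt.** By (7.1), $q$ measures the failure of $(\Phi_b)_\epsilon=\Phi_h$, that is, of the norm to commute with $p$-typicalization. Suppose one proves a congruence $(\Phi_b)_\epsilon=\Phi_h+p^2S\kappa'(S)$ with $\kappa$ integral. Then $\Phi_h(S_1e^q)-\Phi_h(S_1)=p^2S_1\kappa'(S_1)$. To first order in $q$ the left side is $q\,S_1\Phi_h'(S_1)$, and to first order $\dot S_1$ is $1/\Phi_h'(S_1)$, so $q\approx p^2\kappa'(S_1)\dot S_1=\frac d{dy}\big(p^2\kappa(S_1)\big)$. That is the required shape, to first order. The attempt stops at the second-order terms. They are divisible by high powers of $p$, but this is worthless: the series $p^{4}X^{p^{5}-1}$ is divisible by $p^4$, and $(1-X)\frac{dW}{dX}=(1-X)p^4X^{p^5-1}$ has the solution $W=X^{p^5}/p$ up to a constant. Congruences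 for $q$, to whatever power of $p$, do not give an integral primitive. We need an exact formula for a primitive of $q$. The way out is to work with a primitive $\Psi$ of $\Phi$ in the variable $\log S$ from the start, and to prove the congruence for $\Psi$.

**Artin–Hasse coordinates.** Let $A$ and $c$ be general again. Now $\exp\ell_c(z)=1/(1-c^{-1}(z))\in1+zA[[z]]$, and the Artin–Hasse series $E(z)=\exp\sum_kz^{p^k}/p^k=1+z+\cdots$ is $p$-integral. So there are unique $U_n=U_n(c)\in A$, with $U_1=1$, such that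
$$\exp\ell_c(z)=\prod_{n\ge1}E(U_nz^n),\quad\text{i.e.}\quad\ell_c(z)=\sum_{n\ge1}\sum_{k\ge0}\frac{U_n^{p^k}z^{np^k}}{p^k}. \tag{7.4}$$
For $p=2$ the coefficients of $z^2,z^3,z^4$ are $\frac12+U_2$, $U_3$ and $\frac14+\frac12U_2^2+U_4$. For $p=2$ and $c=x$, comparison with $-\log(1-z)$ gives $U_2=0$, $U_3=\frac13$, $U_4=0$, and from $\frac16=U_6+\frac12U_3^2$ also $U_6=\frac19$.

Define $\Psi_c\in A[1/p][[S]]$, with zero constant term, by $S\,\Psi_c'(S)=\Phi_c(S)$.

**Proposition 7.1.** $\Psi_c(S)=\sum_{n\ge1}T_n(U_n;S)+p^2\kappa_c(S)$ with $\kappa_c\in A[[S]]$, where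
$$T_n(U;S)=\sum_{k\ge0,\;p\mid np^k}\frac{p^{2-2k}}n\,U^{p^k}\big((-1)^{p-1}S\big)^{np^{k-1}}+\big[\,p=2,\ n\text{ odd}\,\big]\;2U^2S^n .$$

All exponents of $S$ in $T_n$ are $n$ times a power of $p$, with integral exponent of $p$, possibly $-1$. So such an exponent is a power of $p$ if and only if $n$ is. The series $\kappa_c$ is uniquely determined, has zero constant term, and is functorial in $(A,c)$.

We check the case $p=2$, $c=x$, where $\Psi_x(S)=\sum S^m/m^2$, in low degrees. In degree $1$: $T_1$ contributes $-1+2=1$ and $T_2$ nothing, as $U_2=0$; without the extra term $2U^2S^n$ the value $-1$ would be wrong mod $4$. In degree $2$: $T_1$ contributes $\frac14$, and $T_2,T_4$ nothing. In degree $3$: $T_3$ contributes $-\frac13U_3^2+2U_3^2=\frac5{27}$ and $T_6$ contributes $-\frac46U_6=-\frac2{27}$, with total $\frac19$.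

## 8. Proof of Proposition 7.1

**Step 0.** *We fix a ring in which logarithms of non-small elements can be summed.* Let $\mathcal B=A[1/p][[X]]$ and $\mathcal E=\mathcal B\otimes_{A[[X]]}A[[x]]=\bigoplus_{i<p}\mathcal BL^i$, with $L^p=1-X$. Call a family in $\mathcal E$ *summable* if for all $i,t$ its coefficients at $X^tL^i$ tend to $0$ $p$-adically along the cofinite filter. For example, the family $(X^j/j)_{j\ge1}$ is summable, although $1/j$ is unbounded. Sums of summable families may be regrouped arbitrarily. They commute with multiplication by a fixed element, with the derivation $D$, $D(\beta L^i)=\big(p(1-X)\frac{d\beta}{dX}-i\beta\big)L^i$, and with the $\mathcal B$-linear map $\mathrm{Tr}(\sum\beta_iL^i)=p\beta_0$, because each coefficient of the output is a finite combination of coefficients of the input. $D$ and $\mathrm{Tr}$ extend those on $A[[x]]$ and commute. The family of products of two summable families is summable: each coefficient of a product is a finite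 combination of products of coefficients, and both sets of coefficients are bounded and tend to $0$.

Let $I=(p,x)A[[x]]$. As $x^p\in(p,X)A[[x]]$, we have $I^p\subset(p,X)A[[x]]$ and $I^j\subset(p,X)^{\lfloor j/p\rfloor}A[[x]]$. Hence
$$e\in I^j\ \Rightarrow\ \text{the coefficient of $e$ at $X^tL^i$ lies in }p^{\lfloor j/p\rfloor-t}A\quad(\lfloor j/p\rfloor\ge t). \tag{8.1}$$
Let $\mathcal T\subset\mathbb Q_p[[W,W']]$ be the ring of series $\sum\alpha_{ab}W^aW'^b$ with $v(\alpha_{ab})\ge-K(1+\log(1+a+b))$ for some $K$. By (8.1), for $w,w'\in I$ the evaluation $\mathcal T\to\mathcal E$, $W\mapsto w$, $W'\mapsto w'$, is given by summable families and is a ring homomorphism. Let $F\in\mathbb Z_p[[W,W']]$ have zero constant term. Then $-\sum_jF^j/j\in\mathcal T$, since in total degree $d$ only $j\le d$ contribute. The family of all its terms, indexed by $j$ and the monomials of degree $\ge j$, is summable after evaluation, again by (8.1). Regrouping, evaluation takes $\log(1-F)\in\mathcal T$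 to $\log(1-F(w,w')):=-\sum_jF(w,w')^j/j$. So the formal identities
$$\log((1-w)(1-w'))=\log(1-w)+\log(1-w'),\qquad\log E(w)=\sum_kw^{p^k}/p^k\qquad(w,w'\in I) \tag{8.2}$$
hold in $\mathcal E$; take $F=W+W'-WW'$ and $F=1-E(W)$.

**Step 1.** *We express $\Psi_c$ through power traces.* Put $\tau_j:=\frac1j\mathrm{Tr}(c^j)$ and $Q:=\sum_{n,k}p^{1-k}U_n^{p^k}\tau_{np^k}$. The claim is that $Q$ is a summable series and $\Psi_c(S_c)=Q-Q(0)$, where $Q(0)$ is the constant term in $X$.

Put $\lambda_{\mathcal E}:=\sum_{n,k}U_n^{p^k}p^{-k}c^{np^k}\in\mathcal E$, summable by (8.1), as $c\in I$. By (7.4) with $z=c(x)$, $L^{-1}=\prod_nE(U_nc^n)$ in $A[[x]]$. For each $n_0$, (8.2) gives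
$$-\log L=\sum_{n<n_0}\sum_kU_n^{p^k}p^{-k}c^{np^k}+\log(1-w_{n_0}),\qquad w_{n_0}\in x^{n_0}A[[x]],$$
where $\log L:=\log(1-x)$. As $w_{n_0}^j\in I^{n_0j}$, (8.1) shows that $\log(1-w_{n_0})\to0$ coefficientwise as $n_0\to\infty$. So $\lambda_{\mathcal E}=-\log L$, and by (8.2)
$$p\lambda_{\mathcal E}=-\log(L^p)=-\log(1-X)=y\in\mathcal B .$$
Let $\Xi=\sum_{n,k}U_n^{p^k}c^{np^k}/(np^{2k})\in\mathcal E$. It is summable because $v(np^{2k})\le2v(np^k)$ and each $j$ is $np^k$ for finitely many $(n,k)$. Then $Q=p\,\mathrm{Tr}\,\Xi$, which also shows that $Q$ is summable, and $c\,D\Xi=\lambda_{\mathcal E}\,Dc=\frac yp\,Dc$. Let $c^*=\prod_{j\ne0}\sigma_jc$. It is Galois-invariant, so $c^*\in A[[x]]$, and $cc^*=S$, $DS=\mathrm{Tr}(c^*Dc)$. Multiply by $c^*$ and apply the $\mathcal B$-linear map $p\,\mathrm{Tr}$: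
$$S\,DQ=y\,DS .$$
Also $S\,D(\Psi_c(S))=\Phi_c(S)\,DS=y\,DS$. As $S$ is $X$ times a unit, $D(Q-\Psi_c(S))=0$ in $\mathcal B$. There $D=p(1-X)\frac d{dX}$, so $Q-\Psi_c(S)$ is constant. As $\Psi_c$ has zero constant term, the claim follows.

**Step 2.** *We find congruences for $\tau_j$ modulo $p^{v(j)+1}$.* Write $\prod_i(1-\sigma_i(c)T)=1-\sum_{i=1}^p\alpha_iT^i$. Then $\alpha_p=(-1)^{p-1}S=:\tilde S$, and $\alpha_i\in pA[[X]]$ for $i<p$ by (6.1). From $\sum\tau_jT^j=-\log(1-\sum\alpha_iT^i)$,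
$$\tau_j=\sum_{\sum im_i=j}\frac{(|m|-1)!}{\prod m_i!}\prod\alpha_i^{m_i},\qquad|m|=\sum m_i. \tag{8.3}$$
Let $a=\sum_{i<p}m_i$.

*The case $p\nmid j$.* Some $m_i$ with $i<p$ is prime to $p$. Since $m_i\frac{(|m|-1)!}{\prod m!}$ is a multinomial coefficient, the coefficient in (8.3) is in $\mathbb Z_{(p)}$. Also $a\ge1$. So $\tau_j\in pA[[X]]$.

*The case $j=pd$.* The term with $a=0$ is $\tilde S^d/d$. If $a\ge1$, put $\sum_{i<p}im_i=p\gamma$. From $a\le p\gamma\le(p-1)a$ we get $1\le\gamma\le a-1$. Further $m_p=d-\gamma$, and the coefficient is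
$$\frac{\prod_{t=d-\gamma+1}^{d-\gamma+a-1}t}{\prod_{i<p}m_i!}=\frac{d\,(a-1-\gamma)!\,(\gamma-1)!\binom{d+a-1-\gamma}{a-1-\gamma}\binom{d-1}{\gamma-1}}{\prod_{i<p}m_i!},$$
by splitting the product at $t=d$. So the term lies in $p^eA[[X]]$ with
$$e=v(d)+a+v((a-1-\gamma)!)+v((\gamma-1)!)-\sum_{i<p}v(m_i!).$$

*$p$ odd.* Use $v(m!)\le\frac{m-1}2$ for $m\ge1$. If at least two of the $m_i$ ($i<p$) are nonzero, $a-\sum v(m_i!)\ge\frac{a+2}2\ge2$. If only one is nonzero, then $p\mid a$, so $a\ge3$ and $a-v(a!)\ge\frac{a+1}2\ge2$. As $v(d)+2=v(j)+1$, in both cases $e\ge v(j)+1$, and for all $j$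
$$\tau_j\equiv[\,p\mid j\,]\,\frac{\tilde S^{j/p}}{j/p}\mod p^{v(j)+1}A[[X]]\qquad(p\text{ odd}).$$

*$p=2$.* Here $a=m_1=2\gamma$ and $v(a!)=\gamma+v(\gamma!)$, so $e=v(d)+\gamma-v(\gamma)+v((\gamma-1)!)$, which is $\ge v(d)+2$ for $\gamma\ge3$. Write $c=c_0+c_1L$ with $c_i\in A[[X]]$; then $\alpha_1=\mathrm{Tr}(c)=2c_0$. The $a=2$ term is $\frac d2\alpha_1^2\tilde S^{d-1}=2d\,c_0^2\tilde S^{d-1}$. The $a=4$ term is $\frac{(d+1)d(d-1)}{24}\alpha_1^4\tilde S^{d-2}=\frac23(d+1)d(d-1)c_0^4\tilde S^{d-2}$ (absent if $d=1$). Modulo $4d$ it is $0$ if $d$ is odd, since then $8\mid d^2-1$, and $2d\,c_0^4S^{d-2}$ if $d$ is even, since then $(d^2-1)/3$ is odd. Signs do not matter in $2d(\cdots)$ mod $4d$. So for $j=2d$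
$$\tau_j\equiv\frac{\tilde S^d}d+2d\big(c_0^2S^{d-1}+[\,2\mid d\,]\,c_0^4S^{d-2}\big)\mod2^{v(j)+1}A[[X]],$$
and $\tau_j\equiv0$ mod $2^{v(j)+1}$ for $j$ odd.

**Step 3.** *We insert these congruences into $Q$.* As $v(np^k)\ge k$, the error terms lie in $p^{1-k}p^{k+1}A[[X]]=p^2A[[X]]$. The main terms are
$$p^{1-k}U_n^{p^k}\cdot\frac p{np^k}\tilde S^{np^{k-1}}=\frac{p^{2-2k}}nU_n^{p^k}\tilde S^{np^{k-1}}\qquad(p\mid np^k).$$
They form an $X$-adically convergent, hence summable, family, and give the first part of $T_n$. The extra terms for $p=2$ are $X$-adically convergent as well. So the errors form a summable family in $p^2A[[X]]$, and their sum is in $p^2A[[X]]$ since $A$ is $p$-complete. For $p$ odd the Proposition follows after removing constant terms; the $T_n$ have none.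

**Step 4.** *We sum the extra terms for $p=2$.* With $d=n2^{k-1}$ they are $2^{1-k}U_n^{2^k}\cdot n2^k(\cdots)=2nU_n^{2^k}(\cdots)$. Modulo $4$ only odd $n$, hence $k\ge1$, matter, and the sum is $2\,\mathrm{Bad}$, where mod $2$
$$\mathrm{Bad}=\frac{c_0^2}S\,G+\frac{c_0^4}{S^2}\,G^2,\qquad G:=\sum_{n\text{ odd},\,k\ge1}U_n^{2^k}S^{n2^{k-1}},\qquad G^2=\sum_{n\text{ odd},\,k\ge2}U_n^{2^k}S^{n2^{k-1}}.$$
Compute in $(A/2)((x))$. As $D(A[[X]])\subset2A[[X]]$, $Dc\equiv-c_1L$, so $c_0\equiv c+Dc$ mod $2$. Since $\ell_c(c)=\lambda$, $Dc=1/\ell_c'(c)$. By (7.4), $c\,\ell_c'(c)=\sum_{n,k}nU_n^{2^k}c^{n2^k}\equiv\omega:=\sum_{n\text{ odd},\,k\ge0}U_n^{2^k}c^{n2^k}$, whose leading term is $x$, so $\omega$ is invertible. As $S\equiv c^2$, we have $\omega^2=G$. So $c_0=c+c/\omega$ and $c_0^2/S=1+1/G$, whence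
$$\mathrm{Bad}=(G+1)+(G^2+1)=G+G^2=\sum_{n\text{ odd}}U_n^2S^n .$$
Both sides lie in $(A/2)[[X]]$, so the equality holds there. Hence $2\,\mathrm{Bad}\equiv2\sum_{n\text{ odd}}U_n^2S^n$ mod $4$, which is the second part of $T_n$. Removing constant terms finishes the proof. Uniqueness of $\kappa_c$ holds since $A$ is torsion-free, and functoriality follows from uniqueness. $\square$

## 9. A Taylor remainder that is a primitive of $q$: proof of Theorem A

Let $A=\pi_0R'$, with $b,h,S_1,S_2,q$ as in Section 7, and $U_n:=U_n(b)$.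

**Step 1.** *We compare $\Psi_b$ with $\Psi_h$.* In (7.4) for $\ell=\ell_b$, keeping the exponents that are powers of $p$ means keeping those $n$ that are powers of $p$. So $U_n(h)=U_n$ if $n$ is a power of $p$, and $U_n(h)=0$ otherwise. By Proposition 7.1 and the remark on exponents, $(\Psi_b)_\epsilon=\Psi_h+p^2\kappa$ with $\kappa:=(\kappa_b)_\epsilon-\kappa_h\in A[[S]]$. Applying $S\frac d{dS}$,
$$(\Phi_b)_\epsilon(S)=\Phi_h(S)+p^2S\kappa'(S). \tag{9.1}$$

**Step 2.** *If $p=2$, then $q\in4A[[X]]$; we need this for the exponential series to converge at $q$.* By (7.1) and (9.1), with $S_2=S_1(1+2a)$, $\Phi_h(S_1(1+2a))-\Phi_h(S_1)=4S_1\kappa'(S_1)\equiv0$ mod $4$. Expand the left side as $\sum_{i\ge1}(2aS_1)^i\Phi_h^{[i]}(S_1)$ with Hasse derivatives; $i\,\Phi_h^{[i]}=(\Phi_h')^{[i-1]}\in A[[S]]$ by (7.3). As $2^i/i\in4\mathbb Z_{(2)}$ for $i\ge3$, this gives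
$$aS_1\big(\Phi_h'(S_1)+aS_1\Phi_h''(S_1)\big)\equiv0\mod2 .$$
$(A/2)[[X]]$ is a domain and the bracket has unit constant term by (7.3), so $a\equiv0$ mod $2$ and $q=\log(1+2a)\in4A[[X]]$.

**Step 3.** *We write down an exact primitive of $q$.* Let
$$W:=yq-\Psi_h(S_2)+\Psi_h(S_1)+p^2\kappa(S_1).$$
Apart from $p^2\kappa(S_1)$ this is the Taylor remainder of $\Psi_h$, as a function of $\log S$, between $S_2$ and $S_1=S_2e^{-q}$; note that $S\Psi_h'=\Phi_h$ takes the value $y$ at $S_2$. By (7.1) and (9.1),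
$$\dot W=q+y\dot q-y\frac{\dot S_2}{S_2}+\big(\Phi_h(S_1)+p^2S_1\kappa'(S_1)\big)\frac{\dot S_1}{S_1}=q+y\dot q-y\Big(\frac{\dot S_2}{S_2}-\frac{\dot S_1}{S_1}\Big)=q .$$

**Step 4.** *We show $W\in p^2A[[X]]$.* Let $\delta=S\frac d{dS}$. As $q\in pA[[X]]$ (in $4A[[X]]$ if $p=2$), $\exp$ converges $p$-adically on multiples of $q$, and $S_1=S_2e^{-q}$. So $\Psi_h(S_2e^{-q})=\sum_i\frac{(-q)^i}{i!}(\delta^i\Psi_h)(S_2)$: this holds for each monomial $S^m$, as $\delta^iS^m=m^iS^m$, and only finitely many $m$ contribute to a given power of $X$. As $\delta\Psi_h=\Phi_h$ and $y=\Phi_h(S_2)$,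
$$W-p^2\kappa(S_1)=\sum_{i\ge2}\frac{(-q)^i}{i!}(\delta^{i-1}\Phi_h)(S_2). \tag{9.2}$$
Here $\delta\Phi_h=S\Phi_h'\in A[[S]]$, so $\delta^{i-1}\Phi_h\in A[[S]]$ for $i\ge2$. And $q^i/i!\in p^2A[[X]]$ for $i\ge2$: for $p$ odd, $i-v(i!)\ge\frac{i+1}2>1$; for $p=2$, $2i-v(i!)\ge i+1\ge3$. These exponents tend to infinity, so the sum lies in $p^2A[[X]]$.

**Step 5.** *We conclude.* Write $W=p^2W_0$ with $W_0\in A[[X]]$. By (7.2), $\log(N(g_\epsilon)/\psi(g_\epsilon))=q=\dot W=p^2\dot W_0$. By Proposition 6.2, $g_\epsilon$ satisfies $(*)$. By Proposition 5.3 and (1.2), $\epsilon$ lifts to an $\mathbb E_4$-map. This proves Theorem A. $\square$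

**Consequence.** Let $\tilde\epsilon$ be an $\mathbb E_4$-lift of $\epsilon$. The telescope $\mathrm{colim}(\mathrm{MU}_{(p)}\xrightarrow{\tilde\epsilon}\mathrm{MU}_{(p)}\xrightarrow{\tilde\epsilon}\cdots)$ in $\mathbb E_4$-rings is computed on underlying spectra. It is an $\mathbb E_4$-structure on $\mathrm{BP}$ for which Quillen's projection $\mathrm{MU}_{(p)}\to\mathrm{BP}$, the map from the first stage, is an $\mathbb E_4$-map.

## 10. Indicator functions of balls and the coefficient of $S$: proof of Theorem B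

Suppose that $\epsilon$ lifts to an $\mathbb E_5$-map. By (1.2) and Proposition 3.1 with $m=3$, $\nu=\nu_{g_\epsilon}$ is integral on $\mathcal N_3$. As $A$ is $p$-complete, $\nu$ extends to a continuous functional on $\mathrm{Num}^\wedge_p=C(\mathbb Z_p,\mathbb Z_p)$ (Mahler). The plan is to show that integrality on $\mathcal N_3$ forces $\kappa'(S_1)\dot S_1$ to be constant mod $p$, and then to find a coefficient of $\kappa$ that makes this impossible.

**Step 1.** *We show $\langle\nu,1_B\rangle\in p^2A$ for every ball $B=a+p^k\mathbb Z_p\subset p\mathbb Z_p$ with $0\notin B$.* By Mahler choose $e\in\mathrm{Num}_{(p)}$ with $e\equiv1_B$ mod $p^4$ on $\mathbb Z_p$; subtracting $e(0)\in p^4\mathbb Z_{(p)}$ we may assume $e(0)=0$. Then $d:=w^2e/p^2\in\mathrm{Num}_{0,(p)}$, since $w^2\in p^2\mathbb Z_p$ on $B$ and $e\in p^4\mathbb Z_p$ off $B$. Moreover $w^2(e^3/p^2)=e\cdot e\cdot d\in\mathrm{Num}^3_{0,(p)}$. So $e^3/p^2\in\mathcal N_3$ and $\langle\nu,e^3\rangle\in p^2A$.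 As $e^3\equiv1_B$ mod $p^4$, $\langle\nu,1_B\rangle\in p^2A$.

**Step 2.** *We deduce that $\dot W_0$ is constant mod $p$.* The element $a_0=\frac1p\mathrm{Tr}\,\nu$ is the functional $h\mapsto\langle\nu,1_{p\mathbb Z_p}h\rangle$. This holds with $\nu$ replaced by $L^n$, where both sides are $h(n)$ if $p\mid n$ and $0$ otherwise, and both sides are $A$-linear and $(p,x)$-adically continuous. So by Step 1, mod $p^2$ the functional $a_0$ vanishes on $1_B$ for all sufficiently small balls $B\not\ni0$, hence on every locally constant function that vanishes near $0$. Therefore mod $p^2$ it is a multiple of evaluation at $0$, i.e. $a_0$ is congruent mod $p^2$ to a constant in $A$. As $a_0=q/p=p\,\dot W_0$, $\dot W_0$ is constant mod $p$.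

**Step 3.** *We translate this into a condition on $\kappa$.* Since $q=p^2\dot W_0\in p^2A[[X]]$, the sum in (9.2) lies in $p^3A[[X]]$, as $2i-v(i!)\ge i+1\ge3$ for $i\ge2$. So $W_0\equiv\kappa(S_1)$ mod $p$, and by Step 2
$$\kappa'(S_1)\,\dot S_1\equiv\text{a constant mod }p,\qquad\kappa'\equiv\kappa_{b,1}-\kappa_h'\mod p, \tag{10.1}$$
where $\kappa_{b,1}:=[S^1]\kappa_b$, because the derivatives of $S^{p^k}$, $k\ge1$, vanish mod $p$.

**Step 4.** *We specialize to dual numbers.* $A$ is the $p$-completion of $\mathbb Z_p[U_2,U_3,\dots]$, since (7.4) gives $U_n=-b_{n-1}+$a polynomial in the $b_j$ with $j<n-1$. Let $n=2p-1$, which is neither a power of $p$ nor divisible by $p$. Let $\varrho\colon A\to\mathbb Z_p[\eta]/\eta^2$ be given by $U_n\mapsto\eta$ and $U_j\mapsto0$ for all other $j\ge2$. The series $h$ has coefficients in the $p$-completion $A_0$ of $\mathbb Z_p[U_p,U_{p^2},\dots]$. Hence so do $\kappa_h$, by functoriality of Proposition 7.1, and $S_2=N(h)$; and $S_1\equiv S_2$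 mod $p$. As $\varrho(A_0)\subset\mathbb Z_p$, the images of $\kappa_h$ and $S_1$ mod $p$ do not involve $\eta$. Let $k_1\in\mathbb F_p$ be the $\eta$-coefficient of $\varrho(\kappa_{b,1})$ mod $p$. The $\eta$-coefficient of $\varrho$ applied to (10.1) says that $k_1\cdot\varrho(\dot S_1)$ is constant in $\mathbb F_p[[X]]$.

**Step 5.** *We show that $\varrho(\dot S_1)$ is not constant, so $k_1=0$.* By (7.3), $\dot S_1\equiv\dot S_2=1/\Phi_h'(S_2)$ mod $p$. We claim $S\Phi_h'=\delta^2\Psi_h\equiv\sum_{k\ge0}S^{p^k}$ mod $p$. By Proposition 7.1 it is enough to compute, for $n'=p^j$,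
$$\delta^2T_{n'}(U_{n'};S)=\sum_{k\ge0,\,p\mid n'p^k}n'\,U_{n'}^{p^k}\tilde S^{\,n'p^{k-1}},$$
plus $2n'^2U_{n'}^2S^{n'}$ if $p=2$ and $n'=1$. The terms with $j\ge1$ vanish mod $p$; for $j=0$ we have $U_1=1$ and $k\ge1$, the additional term vanishes mod $2$, and signs are irrelevant when $p=2$. So $\dot S_1\equiv1/(1+S_2^{p-1}+S_2^{p^2-1}+\cdots)$. Since $S_2$ is $X$ times a unit, this is not constant, also after applying $\varrho$. Hence $k_1=0$.

**Step 6.** *We express $k_1$ through a power trace.* By functoriality we compute over $\mathbb Z_p[\eta]/\eta^2$ with $c=\varrho(b)=\bar c+\eta\hat c$, where $\bar c,\hat c\in\mathbb Z_p[[x]]$. As $\eta^2=0$, $\ell_c=\ell_0+\eta z^n$ with $\ell_0=\sum_kz^{p^k}/p^k$. So $\ell_0(\bar c)=\lambda$, and $\ell_0'(\bar c)\,\hat c+\bar c^{\,n}=0$ gives $\hat c=-\bar c^{\,n}D\bar c$. With $S_0=N(\bar c)$ and $t_n=\mathrm{Tr}(\bar c^{\,n})$,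
$$N(c)=S_0\Big(1+\eta\,\mathrm{Tr}(\hat c/\bar c)\Big)=S_0\Big(1-\eta\,\mathrm{Tr}(\bar c^{\,n-1}D\bar c)\Big)=S_0\Big(1-\frac\eta n\,Dt_n\Big).$$
Write $\Phi_c=\Phi_0+\eta\Phi_1$. The $\eta$-part of $\Phi_c(N(c))=y$ is $\Phi_1(S_0)=\frac1n\Phi_0'(S_0)S_0\,Dt_n$. Regard $t_n$ as a series in $S_0$. Since $\Phi_0(S_0)=y$, $Dt_n=p\,\dot t_n=p\,t_n'(S_0)/\Phi_0'(S_0)$. So $\Phi_1(S)=\frac pnS\,t_n'(S)$, and the $\eta$-part of $[S^1]\Psi_c$ is $\frac pn[S^1]t_n$. The $S^1$-coefficients of the $T_{n'}$ involve only $U_1$ and $U_p$, hence not $\eta$. So the $\eta$-part of $p^2[S^1]\kappa_c$ is $\frac pn[S^1]t_n$, and with $\tau_n=t_n/n$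
$$k_1\equiv\frac1p[S^1]\tau_n\mod p .$$

**Step 7.** *We show $k_1\ne0$.* In (8.3) for $\tau_n$ and $\bar c$, the coefficients are $p$-integral because $p\nmid n$, and $\alpha_i\in p\,\mathbb Z_p[[X]]$ for $i<p$. So mod $p^2$ only the terms with $\sum_{i<p}m_i=1$ survive. The equation $i+pm_p=2p-1$ with $1\le i<p$ forces $i=p-1$, $m_p=1$, with coefficient $1$. So $\tau_n\equiv\alpha_{p-1}\tilde S_0$ mod $p^2$, and $[S^1]\tau_n\equiv\pm e_{p-1}(0)$ mod $p^2$, where $e_{p-1}$ is the elementary symmetric function of the $\sigma_j\bar c$. At $x=0$, where $X=0$ and $L=1$, the conjugate with $j=0$ is $0$. So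
$$e_{p-1}(0)=\prod_{j\ne0}\bar c(1-\zeta^j)=p\prod_{j\ne0}\frac{\bar c(1-\zeta^j)}{1-\zeta^j}=p\cdot\text{unit},$$
because $\prod_{j\ne0}(1-\zeta^j)=p$ and each remaining factor is $\equiv1$ mod $\pi$. Hence $k_1\ne0$, which contradicts Step 5. So $\epsilon$ does not lift to an $\mathbb E_5$-map, for any prime $p$. $\square$
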